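\title{Excess scalar curvature under $C^0$ convergence of Riemannian metrics}

\begin{abstract}
Let $g_i$ be $C^2$ Riemannian metrics on a manifold $Y$ that converge locally uniformly to a $C^2$ metric $g_\infty$, with scalar curvatures locally uniformly bounded below. We answer the question whether $\int R_{g_\infty}\omega\ge\liminf_i\int R_{g_i}\omega$ for every nonnegative test density $\omega$. The inequality fails in every dimension $n\ge3$, already for the flat torus as limit. For every limit metric in dimension $n\ge 3$, every nonnegative Radon measure occurs as the excess of the limit of $R_{g_i}$ over $R_{g_\infty}$, even with $R_{g_i}\ge R_{g_\infty}-1/i$. In dimension two the integrals converge to $\int R_{g_\infty}\omega$. The counterexamples are conformal metrics whose factor is the Newtonian potential of a self-similar Cantor dust of dimension $n-2$, straightened by a diffeomorphism.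
\end{abstract}

\section{The question and the results}\label{sec:intro}

Manifolds are smooth, Hausdorff and second countable, and $R_g$ is the scalar curvature of a Riemannian metric $g$. A \emph{density} on a manifold $Y$ is an object that is written $\phi\,dx$ in a chart, where $\phi$ transforms with the absolute value of the Jacobian determinant; densities are what can be integrated without choosing a metric or an orientation. The volume element $d\mathrm{vol}_g$ is a positive density, and for any density $\omega$ the quotient $\omega/d\mathrm{vol}_g$ is a function. The following question is posed in \cite{Lott}.\footnote{In \cite{Lott} the right-hand integral is written over $X$; we read this as $Y$.}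

\medskip
\noindent\textbf{Question.} \emph{Let $g_1,g_2,\dots$ and $g_\infty$ be $C^2$ Riemannian metrics on $Y$. Suppose that $g_i\to g_\infty$ in $C^0$ on compact sets, and that on every compact set the functions $R_{g_i}$ are bounded below uniformly in $i$. Is}
\begin{equation}\label{eq:question}
\int_Y R_{g_\infty}\,\omega\ \ge\ \liminf_{i\to\infty}\int_Y R_{g_i}\,\omega
\end{equation}
\emph{for every smooth, compactly supported density $\omega\ge0$?}
\medskip

Scalar curvature depends on two derivatives of the metric, and uniform convergence controls none. Nevertheless, by a theorem of Bamler and Gromov, lower bounds survive: if $\kappa\in C(Y)$, $R_{g_i}\ge\kappa$ for all $i$, and $g_i\to g_\infty$ as above, then $R_{g_\infty}\ge\kappa$. Inequality \eqref{eq:question} is the averaged form of this statement, and it would imply it: from $R_{g_i}\ge\kappa$ and \eqref{eq:question} we would get $\int R_{g_\infty}\omega\ge\int\kappa\,\omega$ for all $\omega\ge0$, hence $R_{g_\infty}\ge\kappa$ by continuity. The simplest examples also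 point to the answer yes. The first shows that strict inequality occurs in the direction of \eqref{eq:question}. Throughout, $g_0$ denotes the Euclidean metric on $\mathbb R^n$ and the flat metric on $T^n=\mathbb R^n/\mathbb Z^n$.

\begin{example}[oscillation lowers the average]\label{ex:oscillation}
On $T^n$, $n\ge3$, let $\varphi_i=\frac1i\sin(2\pi i x_1)$ and
\[
g_i=dx_1^2+e^{2\varphi_i}dx_2^2+e^{-2\varphi_i}dx_3^2+\sum_{k>3}dx_k^2 .
\]
For a metric $dx_1^2+\sum_{k\ge2}e^{2f_k(x_1)}dx_k^2$, the coframe $\theta^1=dx_1$, $\theta^k=e^{f_k}dx_k$ has connection forms $\omega^k_1=f_k'\theta^k$ and $\omega^k_j=0$ for $j,k\ge2$, so the coordinate planes have sectional curvatures $-(f_k''+f_k'^2)$ and $-f_j'f_k'$. Here the planes $(1,2)$, $(1,3)$, $(2,3)$ contribute $-\varphi_i''-\varphi_i'^2$, $\varphi_i''-\varphi_i'^2$ and $\varphi_i'^2$, and $R_{g_i}$ is twice the sum. Thus $g_i\to g_0$ uniformly, while $R_{g_i}=-2\varphi_i'^2=-8\pi^2\cos^2(2\pi ix_1)$ is bounded and converges weakly to $-4\pi^2<0$.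
\end{example}

On a closed surface the Gauss--Bonnet theorem fixes $\int R_{g_i}d\mathrm{vol}_{g_i}$, which suggests equality in \eqref{eq:question} in dimension two. And if the $g_i$ are conformal to a flat limit, equality holds as well (Proposition \ref{prop:conformal}). Yet the answer is no.

\begin{theorem}\label{thm:torus}
Let $n\ge3$ and $A\ge1$. There are constants $0<c<C$ depending only on $n$, and smooth metrics $g_i$ on $T^n$, defined for $i$ large, such that $g_i\to g_0$ uniformly, $R_{g_i}\ge-C$, and
\[
cA\int\omega\ \le\ \liminf_{i\to\infty}\int R_{g_i}\omega\ \le\ \limsup_{i\to\infty}\int R_{g_i}\omega\ \le\ CA\int\omega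
\]
for every continuous density $\omega\ge0$.
\end{theorem}

Since $R_{g_0}=0$, inequality \eqref{eq:question} fails for every $\omega\ge0$, $\omega\not\equiv0$. Lifting the metrics gives a counterexample on $\mathbb R^n$. The next two theorems are not needed for the answer; they describe what happens in general. If $\dim Y\le1$, all scalar curvatures vanish and there is nothing to ask.

\begin{theorem}\label{thm:surface}
If $\dim Y=2$, then under the hypotheses of the Question $\int R_{g_i}\omega\to\int R_{g_\infty}\omega$ for every continuous compactly supported density $\omega$.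
\end{theorem}

For a symmetric $2$-tensor $h$ let $|h|_g=(g^{ik}g^{jl}h_{ij}h_{kl})^{1/2}$.

\begin{theorem}\label{thm:general}
Let $Y$ be any manifold of dimension $n\ge3$ and $g_\infty$ any $C^2$ metric on $Y$.
\begin{itemize}
\item[(a)] For every nonnegative Radon measure $\nu$ on $Y$ there are $C^2$ metrics $g_i$, defined for $i$ large, with
\begin{equation}\label{eq:twobounds}
|g_i-g_\infty|_{g_\infty}\le\tfrac1i,\qquad R_{g_i}\ge R_{g_\infty}-\tfrac1i\qquad\text{on }Y,
\end{equation}
such that for all continuous compactly supported densities $\omega$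
\begin{equation}\label{eq:excess}
\lim_{i\to\infty}\int R_{g_i}\omega=\int R_{g_\infty}\omega+\int\frac{\omega}{d\mathrm{vol}_{g_\infty}}\,d\nu .
\end{equation}
\item[(b)] There are $C^2$ metrics $g_i$ satisfying \eqref{eq:twobounds} such that $\int R_{g_i}\omega\to+\infty$ for every continuous compactly supported density $\omega\ge0$, $\omega\not\equiv0$.
\item[(c)] Conversely, let $g_i\to g_\infty$ in $C^0$ on compact sets, let $R_{g_i}\ge R_{g_\infty}-\sigma_i$ with functions $\sigma_i\to0$ locally uniformly, and suppose that $\int R_{g_i}\omega$ converges in $\mathbb R$ for all smooth compactly supported densities $\omega$. Then there is a unique nonnegative Radon measure $\nu$ such that \eqref{eq:excess} holds for all such $\omega$.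
\end{itemize}
\end{theorem}

Taking $\nu=d\mathrm{vol}_{g_\infty}$ in (a) gives $\int R_{g_i}\omega\to\int R_{g_\infty}\omega+\int\omega$. So \eqref{eq:question} fails on every nonempty manifold of dimension at least three and for every $C^2$ limit metric, for a suitable sequence. None of this conflicts with the theorem of Bamler and Gromov, which we do not use: the excess is positive curvature concentrated on very small sets, and a pointwise lower bound does not see it.

Section \ref{sec:model} isolates what a counterexample built from conformal factors must achieve and works out a model with a single center, which shows one half of the mechanism and explains why the other half requires a set of dimension $n-2$. Sections \ref{sec:dust} and \ref{sec:block} construct the building block, Section \ref{sec:torus} proves Theorem \ref{thm:torus}, and Section \ref{sec:general} proves Theorem \ref{thm:general}. Section \ref{sec:surface}, on Theorem \ref{thm:surface}, is independent of the others.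

\section{Conformal factors, energy, and a single center}\label{sec:model}

Until Section \ref{sec:surface}, $n\ge3$. We write $B(x,r)$ for the open Euclidean ball and $B_r=B(0,r)$; for a linear map $L$ of $\mathbb R^n$, $|L|$ is the operator norm. The letters $C$ and $c$ denote positive constants that depend only on $n$ and may change from line to line; all cutoff functions are fixed once for each $n$. One of them is $\chi\in C_c^\infty(B_2)$ with $0\le\chi\le1$ and $\chi=1$ on $B_1$.

\subsection*{Three tools}
Put $c_n=\frac{4(n-1)}{n-2}$ and $\mathfrak p=\frac{n+2}{n-2}$. For a positive $C^2$ function $u$ and $g=u^{4/(n-2)}g_0$, the conformal transformation law for scalar curvature and $d\mathrm{vol}_g=u^{2n/(n-2)}dx$ give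
\begin{equation}\label{eq:conformal}
R_g=-c_n\,u^{-\mathfrak p}\Delta u,\qquad R_g\,d\mathrm{vol}_g=-c_n\,u\,\Delta u\,dx .
\end{equation}
If $u=1+\psi$ with $\psi$ compactly supported, then $\int\Delta\psi\,dx=0$, and an integration by parts yields the \emph{energy identity}
\begin{equation}\label{eq:energy}
\int R_g\,d\mathrm{vol}_g=c_n\int|\nabla\psi|^2dx .
\end{equation}
The right-hand side is positive: this is the source of excess curvature.

The second tool is the only way in which lower curvature bounds enter convergence arguments. For real numbers $f$ and $w\ge0$,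
\begin{equation}\label{eq:onesided}
f\ge-w\quad\Longrightarrow\quad|f|\le f+2w ,
\end{equation}
so a lower bound together with a bound on the integral gives an $L^1$ bound.

The third tool concerns push-forwards. If $\Psi$ is a diffeomorphism, $\Psi_*g=(\Psi^{-1})^*g$ is isometric to $g$; hence $R_{\Psi_*g}\circ\Psi=R_g$, and both pointwise bounds and $\int R_g\,d\mathrm{vol}_g$ are unchanged.

\begin{lemma}\label{lem:straight}
Let $\lambda>0$ be a smooth function on $\mathbb R^n$ and $\Psi:\mathbb R^n\to\mathbb R^n$ a smooth map that is the identity outside a ball $B_\varrho$. If $|\lambda^{-1}D\Psi-I|\le\sigma\le\frac12$ everywhere, then $\Psi$ is a diffeomorphism of $\mathbb R^n$ with $\Psi(B_\varrho)=B_\varrho$, and the eigenvalues of $\Psi_*(\lambda^2g_0)$ with respect to $g_0$ lie in $[1-2\sigma,1+6\sigma]$.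
\end{lemma}

\begin{proof}
The matrix $L=\lambda^{-1}D\Psi(x)$ satisfies $(1-\sigma)|\xi|\le|L\xi|\le(1+\sigma)|\xi|$, so $\Psi$ is a local diffeomorphism. It is proper because it is the identity outside a bounded set. A proper local homeomorphism between manifolds is a covering map, and a connected covering of the simply connected space $\mathbb R^n$ is bijective. A bijection that fixes the complement of $B_\varrho$ pointwise maps $B_\varrho$ onto itself. At the point $\Psi(x)$,
\[
\Psi_*(\lambda^2g_0)(\xi,\xi)=\lambda(x)^2|D\Psi(x)^{-1}\xi|^2=|L^{-1}\xi|^2\in\big[(1+\sigma)^{-2}|\xi|^2,(1-\sigma)^{-2}|\xi|^2\big],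
\]
and $(1+\sigma)^{-2}\ge1-2\sigma$, $(1-\sigma)^{-2}\le1+6\sigma$ for $0\le\sigma\le\frac12$.
\end{proof}

\subsection*{Small conformal factors carry no excess}
The first attempt is to let conformal factors converge to $1$. It fails.

\begin{proposition}\label{prop:conformal}
Let $u_i>0$ be $C^2$ functions on $T^n$ with $u_i\to1$ uniformly, and suppose that $g_i=u_i^{4/(n-2)}g_0$ have scalar curvature uniformly bounded below. Then $\int R_{g_i}\omega\to0$ for every continuous density $\omega$.
\end{proposition}

\begin{proof}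
By \eqref{eq:conformal}, $-\Delta u_i\ge-w$ for a constant $w\ge0$, so \eqref{eq:onesided} and $\int\Delta u_i=0$ give $\int|\Delta u_i|\le2w$. For $\omega=\phi\,dx$ we get $\int R_{g_i}\omega=-c_n\int\phi\,\Delta u_i+o(1)$, because $u_i^{-\mathfrak p}\to1$ uniformly. If $\phi$ is smooth, $\int\phi\,\Delta u_i=\int(u_i-1)\Delta\phi\to0$; the $L^1$ bound extends this to continuous $\phi$.
\end{proof}

\subsection*{What a building block must do}
Let $0\le\psi\in C_c^\infty(B_2)$. A nonzero $\psi$ cannot satisfy $-\Delta\psi\ge0$ everywhere, since $\int\Delta\psi=0$; suppose $-\Delta\psi\ge-C\varepsilon$. Place a copy $\psi((x-z)/r)$ at each point $z$ of a lattice of mesh $6r$. By \eqref{eq:conformal} the resulting conformal metric has $R\ge-C\varepsilon r^{-2}$, and by \eqref{eq:energy} its total scalar curvature per unit Euclidean volume is $6^{-n}c_nr^{-2}\int|\nabla\psi|^2$. A uniform lower bound allows $r^2=\varepsilon$, and then a positive excess requires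
\[
\int|\nabla\psi|^2\ge c\,\varepsilon .
\]
But $\int|\Delta\psi|\le C\varepsilon$ by \eqref{eq:onesided}, so $\int|\nabla\psi|^2=\int\psi(-\Delta\psi)\le C\varepsilon\sup\psi$. Hence $\sup\psi$ must stay bounded away from zero as $\varepsilon\to0$, the conformal metric is far from $g_0$, and uniform closeness has to be restored by a diffeomorphism. The following model shows that this is possible however large $\sup\psi$ is.

\begin{example}[a single center]\label{ex:center}
For $0<h\le1$ let $N(x)=\frac12\log\frac{5}{|x|^2+h^2}$, which is positive on $B_2$, and let $\psi=\varepsilon\chi N$ and $\lambda=(1+\psi)^{2/(n-2)}$, so that the conformal metric is $\lambda^2g_0$. Then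
\[
\nabla N=-\frac{x}{|x|^2+h^2},\qquad-\Delta N=\frac{(n-2)|x|^2+nh^2}{(|x|^2+h^2)^2}>0 .
\]
On $B_2\setminus B_1$ the functions $N$, $|\nabla N|$, $|\Delta N|$ are bounded independently of $h$, so $-\Delta\psi\ge-C\varepsilon$ everywhere, and $|x||\nabla\psi|\le C\varepsilon$. At the center, $\psi(0)=\varepsilon\log(\sqrt5/h)$ is as large as we please. Now let $\Psi(x)=\lambda(x)x$, which is the identity outside $B_2$. With $(v\otimes w)\xi=\langle w,\xi\rangle v$,
\[
\lambda^{-1}D\Psi-I=x\otimes\nabla\log\lambda,\qquad|x||\nabla\log\lambda|\le\tfrac{2}{n-2}|x||\nabla\psi|\le C\varepsilon .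
\]
By Lemma \ref{lem:straight}, $\Psi_*(\lambda^2g_0)=g_0+O(\varepsilon)$ for small $\varepsilon$, uniformly in $h$. What matters is not the size of $\log\lambda$ but its change when the distance to the center is halved.

The energy, however, is too small: $\int|\nabla\psi|^2\le C\varepsilon^2\int_{B_2}|x|^{-2}dx\le C\varepsilon^2$ for all $h$. To see why, view the energy as $\varepsilon^2\int_{B_1}N(-\Delta N)\,dx+O(\varepsilon^2)$. By the divergence theorem the measure $(-\Delta N)\,dx$ gives $B_t$ the mass $|S^{n-1}|\,t^n/(t^2+h^2)\le|S^{n-1}|\,t^{n-2}$, and $N\ge L$ only on a ball of radius at most $\sqrt5e^{-L}$. Almost none of the mass sits where the potential is large.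
\end{example}

The remedy is a probability measure $\mu$ whose potential $N$ is large on all of $\operatorname{supp}\mu$ but still changes by a bounded amount from one scale to the next. The Newtonian potential is $N(x)=|S^{n-1}|^{-1}\int_0^\infty t^{2-n}\mu(B(x,t))\,\frac{dt}t$ by \eqref{eq:layer} below. If $\mu(B(x,t))$ behaves like $t^\alpha$ for small $t$, the integrand $t^{\alpha+2-n}$ has a convergent integral against $dt/t$ for $\alpha>n-2$ and is unbounded for $\alpha<n-2$. Only for $\alpha=n-2$ does every scale contribute the same amount. With $K$ scales the potential is then of order $K$ on the support, the energy of $\varepsilon N$ is of order $\varepsilon^2K$, and $K\sim1/\varepsilon$ meets the requirement.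

A piece of an $(n-2)$-plane has this mass growth, but it is unsuitable for Lemma \ref{lem:straight} as soon as it contains a segment. Indeed, suppose that $|\lambda^{-1}D\Psi-I|\le\sigma$, that $\lambda\le\Lambda$ everywhere, that $\lambda\ge2$ on the segment from $0$ to $e_1$, and that $\lambda\le\frac54$ on its translate by $he_2$. Integrating along the first segment gives $|\Psi(e_1)-\Psi(0)|\ge2(1-\sigma)$, while integrating along the other three sides of the rectangle gives at most $(\frac54+2h\Lambda)(1+\sigma)$; this is impossible when $\sigma$ and $h\Lambda$ are small. We therefore use a set organized in nested, well separated balls. Each ball can be dilated about its own center, and the empty space around it absorbs the mismatch.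

\section{A Cantor dust of dimension $n-2$ and its potential}\label{sec:dust}

\subsection*{The balls}
Let $\rho=16^{-n}$ and $M=\rho^{-(n-2)}\in\mathbb N$. Each ball will have $M$ children of relative radius $\rho$; the relation $M\rho^{n-2}=1$ is the dimension condition. There is room for the children: if $Z\subset B_{1/2}$ is a maximal $8\rho$-separated set, the closed balls of radius $8\rho$ about its points cover $B_{1/2}$, so comparing volumes gives $\#Z\ge(16\rho)^{-n}=16^{n(n-1)}\ge16^{n(n-2)}=M$. Fix $y_1,\dots,y_M\in B_{1/2}$ with $|y_i-y_j|\ge8\rho$ for $i\ne j$.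

For finite words $a$ in the alphabet $\{1,\dots,M\}$, of length $|a|$, define
\[
x_\emptyset=0,\qquad x_{aj}=x_a+\rho^{|a|}y_j,\qquad B_a=B(x_a,\rho^{|a|}),\qquad\theta B_a=B(x_a,\theta\rho^{|a|})\quad(\theta>0).
\]
For a nonempty word $a$, let $a^-$ be the word with the last letter deleted. Since $\frac12+4\rho\le\frac34$ and the $y_j$ are $8\rho$-separated,
\begin{equation}\label{eq:nest}
4B_{aj}\subset\tfrac34B_a,\qquad4B_{ai}\cap4B_{aj}=\emptyset\quad(i\ne j).
\end{equation}
Iterating the inclusion, $4B_{a'}\subset\frac34B_a$ whenever $a$ is a proper prefix of $a'$. If neither of $a,a'$ is a prefix of the other, they have prefixes $bi$, $bj$ with $i\ne j$, and $4B_a\subset4B_{bi}$, $4B_{a'}\subset4B_{bj}$. Hence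
\begin{equation}\label{eq:disjoint}
4B_a\cap4B_{a'}=\emptyset\quad\text{if neither of $a,a'$ is a prefix of the other,}
\end{equation}
in particular if $|a|=|a'|$ and $a\ne a'$. The compact sets $E_k=\bigcup_{|a|=k}\overline{B_a}$ decrease in $k$.

\subsection*{The measures and their potentials}
Fix $0\le\beta\in C_c^\infty(B_1)$ with $\int\beta=1$ and $\beta$ equal to a constant $\beta_0>0$ on $B_{3/4}$. Let $\mu_k$ denote both the function
\[
\mu_k(x)=\rho^{-2k}\sum_{|a|=k}\beta\big((x-x_a)/\rho^k\big)
\]
and the measure $\mu_k\,dx$. Each summand has mass $\rho^{-2k}\rho^{nk}=M^{-k}$ and is supported in $B_a$. So $\mu_k$ is a probability measure supported in $E_k$, and $\mu_k(B_a)=M^{-j}=\rho^{(n-2)j}$ if $|a|=j\le k$.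

Let $\Gamma(x)=\frac{|x|^{2-n}}{(n-2)|S^{n-1}|}$ be the Newtonian kernel: for $f\in C_c^\infty(\mathbb R^n)$ the function $\Gamma*f$ is smooth, $-\Delta(\Gamma*f)=f$, and $\nabla(\Gamma*f)=(\nabla\Gamma)*f$ with $|\nabla\Gamma(x)|=|S^{n-1}|^{-1}|x|^{1-n}$. Put
\[
N_k=\Gamma*\mu_k>0,\qquad s_k(x)=\max\big(\operatorname{dist}(x,E_k),\rho^k\big).
\]
The function $s_k$ is the length scale seen from $x$; it plays the role of $(|x|^2+h^2)^{1/2}$ in Example \ref{ex:center}. Writing $|x-y|^{-q}=q\int_{|x-y|}^\infty t^{-q-1}dt$ and applying Fubini's theorem gives, for $q>0$ and a finite measure $\mu\ge0$,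
\begin{equation}\label{eq:layer}
\int|x-y|^{-q}d\mu(y)=q\int_0^\infty t^{-q-1}\mu(B(x,t))\,dt .
\end{equation}

\begin{lemma}\label{lem:potential}
There is $c_1>0$ depending only on $n$ such that for all $k\ge0$, $x\in\mathbb R^n$ and $t>0$:
\begin{itemize}
\item[(i)] $\mu_k(B(x,t))\le C\min(t^{n-2},\rho^{-2k}t^n)$;
\item[(ii)] $|\nabla N_k|\le C/s_k$ and $N_k\le C(1+\log^+\frac1{s_k})\le C(1+k)$;
\item[(iii)] $N_k\ge c_1k$ on $\operatorname{supp}\mu_k$;
\item[(iv)] $s_K\le3s_m$ if $m\le K$.
\end{itemize}
\end{lemma}

\begin{proof}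
(i) The summands of $\mu_k$ have disjoint supports, so $\mu_k\le C\rho^{-2k}$, which gives the bound $C\rho^{-2k}t^n$ for all $t$. For $t<\rho^k$ this is at most $Ct^{n-2}$. For $t\ge1$ the total mass is $1\le t^{n-2}$. In the remaining case $\rho^{j+1}\le t<\rho^j$ for some $0\le j<k$. The balls $B_a$ with $|a|=j$ that meet $B(x,t)$ are disjoint and lie in $B(x,3\rho^j)$, so there are at most $3^n$ of them. They carry all the mass of $B(x,t)$, and each has mass $\rho^{(n-2)j}\le\rho^{-(n-2)}t^{n-2}$.

(ii) Let $d=\operatorname{dist}(x,E_k)$; the integrand in \eqref{eq:layer} vanishes for $t<d$. Take $q=n-1$. If $d\ge\rho^k$, then $s_k=d$ and (i) gives $|\nabla N_k(x)|\le C\int_d^\infty t^{-2}dt=C/d$. If $d<\rho^k$, then $s_k=\rho^k$ and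
\[
|\nabla N_k(x)|\le C\int_0^{\rho^k}\rho^{-2k}dt+C\int_{\rho^k}^\infty t^{-2}dt=2C\rho^{-k}.
\]
Take $q=n-2$, and use the total mass $1$ for $t\ge1$:
\[
N_k(x)\le C\int_0^{\rho^k}\rho^{-2k}t\,dt+C\int_{\min(s_k,1)}^1\frac{dt}t+C\int_1^\infty t^{1-n}dt\le C\Big(1+\log^+\frac1{s_k}\Big).
\]
Here the range $t<s_k$ contributes nothing if $d\ge\rho^k$ and the first term if $d<\rho^k$. Finally $\log^+(1/s_k)\le k\log(1/\rho)$.

(iii) Let $x\in\overline{B_a}$, $|a|=k$, and let $b$ be the prefix of $a$ of length $j$, $1\le j\le k$. Then $x\in\overline{B_b}$, so $B_b\subset B(x,2\rho^j)$ and $\mu_k(B(x,t))\ge\rho^{(n-2)j}$ for $t\ge2\rho^j$. In $N_k(x)=|S^{n-1}|^{-1}\int_0^\infty t^{1-n}\mu_k(B(x,t))\,dt$ each of the $k$ disjoint intervals $(2\rho^j,2\rho^{j-1})$ contributes to the integral at least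
\[
\int_{2\rho^j}^{2\rho^{j-1}}t^{1-n}\rho^{(n-2)j}dt=\frac{2^{2-n}}{n-2}\,(1-\rho^{n-2}).
\]

(iv) Each $\overline{B_a}$ with $|a|=m$ contains points of $E_K$, so $\operatorname{dist}(x,E_K)\le\operatorname{dist}(x,E_m)+2\rho^m\le3s_m$; also $\rho^K\le\rho^m\le s_m$.
\end{proof}

\section{The building block}\label{sec:block}

Fix integers $0\le m<K$ and numbers $b\in\{0,1\}$, $t\in[0,1]$, $0<\varepsilon\le1$, and set
\[
\mu=b\mu_m+t\mu_K,\qquad N=bN_m+tN_K,\qquad\psi=\varepsilon\chi N,\qquad V_m=\bigcup_{|a|=m}\tfrac34B_a\subset B_1 .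
\]
For Theorem \ref{thm:torus} only $b=0$, $t=1$ is needed. In Theorem \ref{thm:general} the parameter $t$ tunes the total curvature, and the coarser measure $\mu_m$ protects the lower curvature bound. No constant below depends on $m,K,b,t,\varepsilon$.

\begin{proposition}\label{prop:psi}
\begin{itemize}
\item[(P1)] $\psi\in C_c^\infty(B_2)$, $\ 0\le\psi\le C\varepsilon(1+K)$, and $\int\psi\le C\varepsilon$.
\item[(P2)] $-\Delta\psi=\varepsilon\mu\ge0$ on $B_1$, and $|\Delta\psi|\le C\varepsilon$ outside $B_1$. In particular $-\Delta\psi\ge-C\varepsilon$ everywhere.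
\item[(P3)] $\varepsilon^2(c_1t^2K-C)\le\int|\nabla\psi|^2\le C\varepsilon^2(1+bm+tK)$.
\item[(P4)] $\psi\le C\varepsilon(1+m)$ outside $V_m$; if $b=1$, then $-\Delta\psi\ge\varepsilon\beta_0\rho^{-2m}$ on $V_m$.
\item[(P5)] $|\nabla\psi|\le C\varepsilon/s_K$ and $\psi\le C\varepsilon(1+\log^+\frac1{s_K})$ everywhere.
\end{itemize}
\end{proposition}

\begin{proof}
Write $s=s_K$. By Lemma \ref{lem:potential}(iv), $1/s_m\le3/s$, so part (ii) gives $|\nabla N|\le C/s$ and $N\le C(1+\log^+\frac1s)\le C(1+K)$. Since $K\ge1$, \eqref{eq:nest} gives $E_K\subset B_{3/4}$. Hence $s\ge\frac14$ outside $B_1$, so that $N$ and $|\nabla N|$ are bounded by $C$ there, and $s\le3$ on $B_2$. As $\mu$ is supported in $B_1$, where $\chi=1$,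
\[
-\Delta\psi=\varepsilon\mu-\varepsilon e,\qquad e=2\langle\nabla\chi,\nabla N\rangle+N\Delta\chi,
\]
and $e$ vanishes on $B_1$ and outside $B_2$ and satisfies $|e|\le C$. This proves (P2). For (P1) it remains to note that $\mu$ has mass at most $2$, so $\int_{B_2}N\le2\sup_{y\in B_1}\int_{B_2}\Gamma(x-y)\,dx\le C$. For (P5), $|\nabla\psi|\le\varepsilon|\nabla N|+\varepsilon N|\nabla\chi|$, and the second term is at most $C\varepsilon\le3C\varepsilon/s$ on $B_2$ and vanishes elsewhere.

(P3) We have $\int|\nabla\psi|^2=\int\psi(-\Delta\psi)=\varepsilon^2\big(\int N\,d\mu-\int\chi Ne\,dx\big)$ with $|\int\chi Ne\,dx|\le C$. Since $\Gamma$ is even, $\int N_K\,d\mu_m=\int N_m\,d\mu_K$, and therefore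
\[
\int N\,d\mu=b^2\!\int N_m\,d\mu_m+2bt\!\int N_m\,d\mu_K+t^2\!\int N_K\,d\mu_K .
\]
All terms are nonnegative and the last is at least $c_1t^2K$ by Lemma \ref{lem:potential}(iii). By Lemma \ref{lem:potential}(ii) the sum is at most $C\big(3b(1+m)+t(1+K)\big)\le C(1+bm+tK)$.

(P4) If $x\notin V_m$, then $x\notin4B_{a}$ for all $|a|=m+1$ by \eqref{eq:nest}, so $\operatorname{dist}(x,E_K)\ge\operatorname{dist}(x,E_{m+1})\ge\rho^{m+1}$ and $N_K(x)\le C(1+m)$; and $N_m\le C(1+m)$ everywhere. On $V_m\subset B_1$ we have $\mu_m=\beta_0\rho^{-2m}$, and (P2) applies.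
\end{proof}

\subsection*{Undoing the dilation}
Let $\lambda=(1+\psi)^{2/(n-2)}$, so that $(1+\psi)^{4/(n-2)}g_0=\lambda^2g_0$.

\begin{proposition}\label{prop:undo}
There are $\varepsilon_0,C_*>0$ depending only on $n$, with $C_*\varepsilon_0\le\frac12$, such that for $\varepsilon\le\varepsilon_0$ there is a smooth diffeomorphism $\Psi$ of $\mathbb R^n$, equal to the identity outside $B_1$, with $|\lambda^{-1}D\Psi-I|\le C_*\varepsilon$ everywhere. In particular $|\Psi_*(\lambda^2g_0)-g_0|_{g_0}\le C\varepsilon$.
\end{proposition}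

In Example \ref{ex:center} the map $\lambda(x)x$ can be replaced by a sum over scales, $x+\sum_k(\lambda_k-\lambda_{k-1})\eta(x/\rho^k)\,x$, where $\lambda_k$ is a value of $\lambda$ at distance about $\rho^k$ from the center and $\eta$ is a cutoff. In this form it generalizes: there is one term for each ball, centered at that ball. The danger is that $K$ errors of size $\varepsilon$ add up to $\varepsilon K$, which is not small. They do not, because at any point all cutoffs but one are locally constant, and the constant ones telescope.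

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!25] (0,0) circle (2.4);
\draw (0,0) circle (2.4);
\draw[dashed] (0,0) circle (3.6);
\draw[dotted,thick] (0,0) circle (1.2);
\foreach \p in {(0.45,0),(-0.25,0.42),(-0.25,-0.42)}{
  \filldraw[fill=white] \p circle (0.2);
  \fill \p circle (0.1);}
\draw[thick] (-1.7,0) -- (0.25,0) arc (180:0:0.2) -- (2.4,0);
\fill (-1.7,0) circle (0.05) node[below] {$x$};
\fill (2.4,0) circle (0.05) node[right] {$p_a$};
\node at (0,1.45) {$B_a$};
\node at (0,2.68) {$2B_a$};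
\node at (2.95,2.75) {$3B_a$};
\node at (0,-1.8) {$D_a$};
\end{tikzpicture}
\caption{One generation of the dust, with three children drawn instead of $M$ and with $\rho$ enlarged. The black discs are the children $B_{aj}$ of $B_a$. The shaded region $D_a$ is the closed ball $\overline{2B_a}$ with the open balls $2B_{aj}$ removed; any $x\in D_a$ is joined to the base point $p_a$ inside $D_a$ by a segment with detours along the removed spheres. The cutoff $\eta_a$ equals $1$ on $2B_a$ and vanishes outside $3B_a$.}
\label{fig:region}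
\end{figure}

\begin{proof}
Let $s=s_K$ and $\ell=\log\lambda=\frac2{n-2}\log(1+\psi)$. Since $\psi\ge0$, (P5) gives
\begin{equation}\label{eq:ell}
0\le\ell\le\tfrac2{n-2}\psi,\qquad|\nabla\ell|\le\tfrac2{n-2}|\nabla\psi|\le C\varepsilon/s .
\end{equation}

\emph{Step 1: regions on which $\lambda$ is almost constant.} Let
\[
D_\emptyset=\mathbb R^n\setminus\bigcup_j2B_j,\qquad D_a=\overline{2B_a}\setminus\bigcup_j2B_{aj}\ \ (1\le|a|<K),\qquad D_a=\overline{2B_a}\ \ (|a|=K);
\]
see Figure \ref{fig:region}. For $1\le|a|\le K$ let $p_a=x_a+2\rho^{|a|}e_1$, a point on the sphere $\partial(2B_a)$. By \eqref{eq:nest}, $p_a\in D_a\cap D_{a^-}$. Put $\lambda_\emptyset=1$ and $\lambda_a=\lambda(p_a)$. We claim that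
\begin{equation}\label{eq:claim}
|\ell-\log\lambda_a|\le C_1\varepsilon\quad\text{on }D_a,\qquad0\le|a|\le K,
\end{equation}
with $C_1$ depending only on $n$.

If $a=\emptyset$: on $D_\emptyset$ we have $s\ge\operatorname{dist}(\cdot,E_1)\ge\rho$, so $0\le\ell\le C\varepsilon$ by (P5) and \eqref{eq:ell}.

If $1\le|a|=k<K$: on $D_a$ we have $s\ge\rho^{k+1}$. Indeed $E_K\subset E_{k+1}$; the balls $\overline{B_{aj}}$ are at distance at least $\rho^{k+1}$ from $D_a$, and every other $\overline{B_{a'}}$ with $|a'|=k+1$ lies in $4B_{a'}$, which is disjoint from $4B_a$ by \eqref{eq:disjoint}, so it is at distance at least $2\rho^k$ from $D_a$. Let $x\in D_a$. The segment from $x$ to $p_a$ lies in the convex set $\overline{2B_a}$ and has length at most $4\rho^k$. Its endpoints lie outside the open balls $2B_{aj}$, so it meets each of them in a full chord or not at all. These balls have disjoint closures contained in $B_a$, so their boundary spheres lie in $D_a$. Replace each chord by a shortest great-circle arc with the same endpoints, which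 is at most $\frac\pi2$ times as long. The resulting path lies in $D_a$ and has length at most $2\pi\rho^k$, and \eqref{eq:ell} gives $|\ell(x)-\ell(p_a)|\le2\pi\rho^k\cdot C\varepsilon\rho^{-k-1}=C\varepsilon$.

If $|a|=K$: $D_a$ is convex of diameter $4\rho^K$ and $s\ge\rho^K$, so $|\ell(x)-\ell(p_a)|\le4C\varepsilon$.

Applying \eqref{eq:claim} on $D_{a^-}$ at the point $p_a$, we obtain
\begin{equation}\label{eq:step}
|\log\lambda_a-\log\lambda_{a^-}|\le C_1\varepsilon,\qquad\text{hence}\qquad|\lambda_a-\lambda_{a^-}|\le C\varepsilon\lambda_{a^-},\qquad1\le|a|\le K .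
\end{equation}

\emph{Step 2: the map.} Fix $\eta\in C_c^\infty(B_3)$ with $0\le\eta\le1$ and $\eta=1$ on $B_2$, let $\eta_a(x)=\eta((x-x_a)/\rho^{|a|})$, and define
\[
\Psi(x)=x+\sum_{1\le|a|\le K}(\lambda_a-\lambda_{a^-})\,\eta_a(x)\,(x-x_a).
\]
The sum is finite, so $\Psi$ is smooth; it is the identity outside $\bigcup_j3B_j\subset B_1$. Its derivative is
\[
D\Psi(x)=I+\sum_{1\le|a|\le K}(\lambda_a-\lambda_{a^-})\,H_a(x),\qquad H_a(x)=\eta_a(x)I+(x-x_a)\otimes\nabla\eta_a(x),
\]
where $H_a=I$ on $2B_a$, $H_a=0$ outside $3B_a$, and $|H_a|\le1+3\sup|\nabla\eta|$ by scale invariance.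

\emph{Step 3: the estimate.} Fix $x$ and let $W$ be the set of words $b$ with $1\le|b|\le K$ and $x\in3B_b$. If $W$ is empty, then $D\Psi(x)=I$ and $x\in D_\emptyset$, so $|\lambda^{-1}D\Psi-I|=1-e^{-\ell(x)}\le C_1\varepsilon$. Otherwise let $a$ be a longest word in $W$. By \eqref{eq:disjoint} every word in $W$ is a prefix of $a$. For each nonempty proper prefix $b$ of $a$ we have $x\in3B_a\subset\frac34B_b$, so $H_b(x)=I$. These terms telescope to $(\lambda_{a^-}-1)I$, and
\[
D\Psi(x)=\lambda_{a^-}I+(\lambda_a-\lambda_{a^-})H_a(x),\qquad|D\Psi(x)-\lambda_{a^-}I|\le C\varepsilon\lambda_{a^-}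
\]
by \eqref{eq:step}. It remains to compare $\lambda(x)$ with $\lambda_{a^-}$. If $x\in2B_a$, then $x\in D_a$, because $a$ is longest and so $x\notin3B_{aj}$ for all $j$ when $|a|<K$. If $x\in3B_a\setminus2B_a$, then $x\in D_{a^-}$, because $x\in\frac34B_{a^-}$ and $x$ lies in none of the balls $4B_{a^-i}$ other than $4B_a$. In both cases \eqref{eq:claim} and \eqref{eq:step} give $|\ell(x)-\log\lambda_{a^-}|\le2C_1\varepsilon$. Therefore
\[
|\lambda^{-1}D\Psi-I|\le\lambda^{-1}|D\Psi-\lambda_{a^-}I|+|\lambda_{a^-}/\lambda-1|\le C_*\varepsilon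
\]
at $x$. With $\varepsilon_0=\min(1,\frac1{2C_*})$, Lemma \ref{lem:straight} completes the proof.
\end{proof}

\section{The flat torus}\label{sec:torus}

\begin{proof}[Proof of Theorem \ref{thm:torus}]
Let $r=\frac1{6i}$, $\varepsilon=r^2$, $K=\lceil A/\varepsilon\rceil$, $b=0$, $t=1$, $m=0$, with $i$ so large that $\varepsilon\le\varepsilon_0$; let $\psi$ and $\Psi$ be as in Section \ref{sec:block}. Divide $T^n$ into $i^n$ cubes $Q_z$ of side $6r$ with centers $z$. On $B(z,3r)\subset Q_z$ put
\[
\psi_z(x)=\psi\Big(\frac{x-z}r\Big),\qquad\Psi_z(x)=z+r\Psi\Big(\frac{x-z}r\Big),\qquad\hat g=(1+\psi_z)^{\frac4{n-2}}g_0,\qquad g_i=(\Psi_z)_*\hat g ,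
\]
and let $g_i=g_0$ elsewhere. The map $\Psi_z$ is a diffeomorphism of $B(z,3r)$, and $g_i=g_0$ on $B(z,3r)\setminus B(z,2r)$; so $g_i$ is smooth.

\emph{Uniform convergence.} Since $D\Psi_z(x)=D\Psi((x-z)/r)$, Proposition \ref{prop:undo} gives $|g_i-g_0|_{g_0}\le C\varepsilon\to0$. It is essential that this bound does not depend on $K$.

\emph{Lower bound.} By \eqref{eq:conformal}, (P2) and $1+\psi_z\ge1$, we have $R_{\hat g}\ge-c_nr^{-2}C\varepsilon=-C$. Hence $R_{g_i}\ge-C$.

\emph{Total curvature of a cube.} By \eqref{eq:energy} and scaling,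
\[
\int_{Q_z}R_{g_i}d\mathrm{vol}_{g_i}=c_n\int|\nabla\psi_z|^2dx=c_nr^{n-2}\int|\nabla\psi|^2dx=(6r)^n\gamma_i,\qquad\gamma_i=\frac{c_n}{6^n\varepsilon}\int|\nabla\psi|^2dx .
\]
By (P3) and $A\le\varepsilon K\le A+\varepsilon$,
\[
6^{-n}c_nc_1A-C\varepsilon\ \le\ \gamma_i\ \le\ C\varepsilon(1+K)\ \le\ C(A+2\varepsilon)\ \le\ CA .
\]

\emph{Testing against a density.} Let $\omega=\phi\,dx$ with $\phi$ continuous. By \eqref{eq:onesided},
\[
\int_{Q_z}|R_{g_i}|\,d\mathrm{vol}_{g_i}\le(6r)^n\gamma_i+2C\,\mathrm{vol}_{g_i}(Q_z)\le CA\,(6r)^n .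
\]
Write $dx=w_i\,d\mathrm{vol}_{g_i}$, where $|w_i-1|\le C\varepsilon$. On $Q_z$ we have $|\phi w_i-\phi(z)|\le\operatorname{osc}_{Q_z}\phi+C\varepsilon\|\phi\|_\infty$, so
\[
\Big|\int_{Q_z}R_{g_i}\phi\,dx-\phi(z)\gamma_i(6r)^n\Big|\le CA\big(\operatorname{osc}_{Q_z}\phi+C\varepsilon\|\phi\|_\infty\big)(6r)^n .
\]
Sum over $z$. The cubes have total volume $1$, $\phi$ is uniformly continuous, and $\sum_z\phi(z)(6r)^n$ is a Riemann sum; thus $\int R_{g_i}\omega=\gamma_i\int\omega+o(1)$. The theorem follows with $c=6^{-n}c_nc_1$ and a suitable $C>c$.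
\end{proof}

For the lifted metrics on $\mathbb R^n$ and compactly supported $\omega$, the sum runs over the cubes that meet $\operatorname{supp}\omega$, whose total volume is bounded, and the computation is unchanged.

\begin{remark}\label{rem:where}
By Lemma \ref{lem:potential}(iii), $\psi\ge c_1\varepsilon K\ge c_1A$ on $\operatorname{supp}\mu_K$, so the conformal factors stay away from $1$, as Proposition \ref{prop:conformal} demands. By (P2), $|R_{\hat g}|\le C$ outside the rescaled copies of $E_K$, with $C$ independent of $A$. Since $E_K$ has Euclidean volume $|B_1|M^K\rho^{nK}=|B_1|\rho^{2K}$ and $\psi\le CA$, these copies have total $\hat g$-volume at most $C_A\rho^{2K}\to0$, where $C_A$ depends on $n$ and $A$. For large $A$, most of the curvature lives on this set.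
\end{remark}

\section{Arbitrary limit metric and arbitrary excess}\label{sec:general}

The proof of Theorem \ref{thm:general} rests on a local statement: near any point one can insert a prescribed amount of total scalar curvature at an arbitrarily small cost. Let $\eta_n=2^{2/n}-1\in(0,1)$. If $|g-g_\infty|_{g_\infty}\le\eta\le\eta_n$, the eigenvalues of $g$ with respect to $g_\infty$ are at most $1+\eta$, so $d\mathrm{vol}_g\le2\,d\mathrm{vol}_{g_\infty}$.

\begin{lemma}[local insertion]\label{lem:insert}
Let $q\in Y$, $G\ge0$, $0<\eta\le\eta_n$, and let $U$ be an open neighborhood of $q$ with $\int_U(|R_{g_\infty}|+1)\,d\mathrm{vol}_{g_\infty}\le\eta/8$. There is a $C^2$ metric $g$ on $Y$, equal to $g_\infty$ outside a compact subset of $U$, with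
\[
|g-g_\infty|_{g_\infty}\le\eta,\qquad R_g\ge R_{g_\infty}-\eta,\qquad\Big|\int_UR_g\,d\mathrm{vol}_g-G\Big|\le\eta .
\]
\end{lemma}

Three new difficulties arise. First, $g_\infty$ need not be conformally flat near $q$; we replace it by a metric of constant curvature on a tiny ball, using a logarithmic cutoff so that the scalar curvature barely changes. Second, if $R_{g_\infty}(q)>0$, a large conformal factor dilutes the background curvature: where $\Delta\psi=0$ but $\psi$ is large, the curvature drops toward $0$. The measure $\mu_m$ repairs this. By (P4), $\psi$ is small outside $V_m$ if $\varepsilon m$ is small, while on $V_m$ the density $\rho^{-2m}$ is exponentially large in $m$; and by (P3) its energy $\varepsilon^2m$ is negligible. Third, the scale $r$ is now fixed while $\varepsilon\to0$, so that the negative curvature $\varepsilon r^{-2}$ tends to zero; the energy $\varepsilon^2K$ must then be large, and we take $K\sim\varepsilon^{-3}$ and use $t$ to hit the value $G$.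

\begin{proof}
Let $C_2$ be the constant, depending only on $n$, in \eqref{eq:c2} below, and $\eta_1=\eta/(4C_2+4)\le\frac14$.

\emph{Step 1: constant curvature near $q$.} Choose smooth coordinates centered at $q$ in which $g_\infty(0)=g_0$ and $\partial g_\infty(0)=0$: after a linear change that achieves the first condition, pass to $x^k+\frac12\Gamma^k_{ij}(0)x^ix^j$, where $\Gamma^k_{ij}$ are the Christoffel symbols. The change is polynomial, so $g_\infty$ remains $C^2$. Let $R_0=R_{g_\infty}(q)$, $\kappa=\frac{R_0}{n(n-1)}$, and near $0$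
\[
w=1+\tfrac\kappa4|x|^2,\qquad v_0=w^{-(n-2)/2},\qquad g^\kappa=w^{-2}g_0=v_0^{4/(n-2)}g_0 .
\]
From $\Delta w=\frac{n\kappa}2$ and $|\nabla w|^2=\kappa(w-1)$ we get
\[
\Delta v_0=\tfrac{n(n-2)}4\,\kappa\,w^{-(n+2)/2}\big(-w+(w-1)\big)=-\tfrac{n(n-2)}4\,\kappa\,v_0^{\mathfrak p},
\]
that is,
\begin{equation}\label{eq:v0}
-c_n\Delta v_0=R_0v_0^{\mathfrak p},
\end{equation}
and $R_{g^\kappa}=R_0$ by \eqref{eq:conformal}. The tensor $h=g^\kappa-g_\infty$ is $C^2$ and vanishes at $0$ with its first derivatives, so $|h|\le C'|x|^2$, $|\partial h|\le C'|x|$, $|\partial^2h|\le C'$ near $0$, with $C'$ depending on $g_\infty$ and the chart.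

An ordinary cutoff $\theta$ at scale $t_0$ has $|\partial^2\theta||h|\sim t_0^{-2}t_0^2$, which is not small. We spread the transition over many scales. Fix $\Theta\in C^\infty(\mathbb R,[0,1])$ with $\Theta=1$ on $(-\infty,-1]$ and $\Theta=0$ on $[0,\infty)$, and for $0<\tau\le1$ and small $t_0>0$ let $\theta(x)=\Theta(\tau\log(|x|/t_0))$, $\theta(0)=1$. Then $|\partial\theta|\le C\tau/|x|$ and $|\partial^2\theta|\le C\tau/|x|^2$. Put $g'=g_\infty+\theta h=(1-\theta)g_\infty+\theta g^\kappa$; thus $g'=g_\infty$ outside $B_{t_0}$ and $g'=g^\kappa$ on $B_{r_1}$, $r_1=t_0e^{-1/\tau}$. On $B_{t_0}$,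
\[
g'=g_0+O(t_0^2),\qquad\partial g'=O(t_0),\qquad\partial^2g'=(1-\theta)\,\partial^2g_\infty+\theta\,\partial^2g^\kappa+O(\tau),
\]
where the last error collects the terms $\partial\theta\,\partial h$ and $\partial^2\theta\,h$, and the implied constants do not depend on $\tau,t_0$. In coordinates $R_g=\mathcal L(g)\,\partial^2g+\mathcal Q(g)(\partial g,\partial g)$, where $\mathcal L(g)$ is linear, $\mathcal Q(g)$ is quadratic, and both have coefficients that are smooth functions of the matrix $g$. For each $g\in\{g',g_\infty,g^\kappa\}$ we have $g=g_0+O(t_0^2)$, $\partial g=O(t_0)$ and $\partial^2g=O(1)$ on $B_{t_0}$, hence $R_g=\mathcal L(g_0)\,\partial^2g+O(t_0^2)$. By linearity,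
\[
R_{g'}=(1-\theta)R_{g_\infty}+\theta R_0+O(\tau+t_0^2)\qquad\text{on }B_{t_0}.
\]
Choose $\tau$ and $t_0$ so small that $\overline{B_{t_0}}\subset U$, that the error term is at most $\frac\eta4$, and that on $B_{t_0}$
\[
|R_{g_\infty}-R_0|\le\tfrac\eta4,\qquad|g'-g_0|_{g_0}\le\eta_1,\qquad|g_\infty-g_0|_{g_0}\le\eta_1 .
\]
Then $|R_{g'}-R_{g_\infty}|\le\frac\eta2$ on $Y$. Since $g_\infty\ge\frac12g_0$ on $B_{t_0}$, we have $|\cdot|_{g_\infty}\le2|\cdot|_{g_0}$ there, and so $|g'-g_\infty|_{g_\infty}\le4\eta_1\le\eta$.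

\emph{Step 2: inserting the dust.} Fix $0<r<\min(1,r_1/3)$ with $|v_0-1|\le\eta_1$ on $B_{3r}$. For $\varepsilon\le\min(\varepsilon_0,\eta_1)$ take $b=1$, $m=\lfloor\varepsilon^{-1/2}\rfloor$, $K=\lceil\varepsilon^{-3}\rceil$ and $t\in[0,1]$ in Section \ref{sec:block}; note $m<K$. On $B_{3r}$ put
\[
\psi_r(x)=\psi(x/r),\qquad\Psi_r(x)=r\Psi(x/r),\qquad v=v_0+\psi_r,\qquad\hat g=v^{4/(n-2)}g_0,\qquad g=(\Psi_r)_*\hat g,
\]
and let $g=g'$ elsewhere. On $B_{3r}\setminus B_{2r}$ we have $g=g^\kappa=g'$, so $g$ is a $C^2$ metric, equal to $g_\infty$ outside $\overline{B_{t_0}}$. Below, the smallness required of $\varepsilon$ may depend on all data chosen so far, but not on $t$.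

\emph{The $C^0$ bound.} We have $\hat g=f^{4/(n-2)}(1+\psi_r)^{4/(n-2)}g_0$ with $f=\frac{v_0+\psi_r}{1+\psi_r}$ and $|f-1|=\frac{|v_0-1|}{1+\psi_r}\le\eta_1\le\frac14$. By Proposition \ref{prop:undo},
\begin{equation}\label{eq:c2}
|g-g_0|_{g_0}\le C_2(\varepsilon+\eta_1)\qquad\text{on }B_{3r}.
\end{equation}
Hence $|g-g_\infty|_{g_\infty}\le2(2C_2+1)\eta_1\le\eta$ on $B_{3r}$, and elsewhere $g=g'$.

\emph{The curvature bound.} By \eqref{eq:conformal} and \eqref{eq:v0},
\[
R_{\hat g}(x)=R_0\,(v_0/v)^{\mathfrak p}+c_nr^{-2}v^{-\mathfrak p}\,(-\Delta\psi)(x/r),\qquad0<v_0/v\le1,\qquad v\ge\tfrac12 .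
\]
Suppose $x/r\notin V_m$. By (P4), $\psi_r\le C\varepsilon(1+m)$, so Bernoulli's inequality gives $(v_0/v)^{\mathfrak p}=(1-\psi_r/v)^{\mathfrak p}\ge1-C\varepsilon(1+m)$. With (P2),
\[
R_{\hat g}(x)\ge R_0-C|R_0|\,\varepsilon(1+m)-C\varepsilon r^{-2}\ge R_0-\tfrac\eta4
\]
for small $\varepsilon$, because $\varepsilon(1+m)\le\varepsilon+\varepsilon^{1/2}$. Suppose $x/r\in V_m$. By (P1), $v\le2+C\varepsilon(1+K)\le C\varepsilon^{-2}$, so (P4) and $m\ge\varepsilon^{-1/2}-1$ give
\[
c_nr^{-2}v^{-\mathfrak p}(-\Delta\psi)(x/r)\ge c\,r^{-2}\varepsilon^{2\mathfrak p+1}\rho^{-2m}\ge c\,r^{-2}\varepsilon^{2\mathfrak p+1}\rho^2\exp\big(2\log(1/\rho)\,\varepsilon^{-1/2}\big)\ge2|R_0|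
\]
for small $\varepsilon$. Then $R_{\hat g}(x)\ge-|R_0|+2|R_0|\ge R_0$. Thus $R_g\ge R_0-\frac\eta4\ge R_{g_\infty}-\frac\eta2$ on $B_{3r}$, and elsewhere $R_g=R_{g'}\ge R_{g_\infty}-\frac\eta2$.

\emph{The integral.} Let $I(t)=\int_UR_g\,d\mathrm{vol}_g-\int_UR_{g'}d\mathrm{vol}_{g'}$. By invariance under $\Psi_r$, \eqref{eq:conformal}, integration by parts and \eqref{eq:v0},
\begin{align*}
I(t)&=c_n\int_{B_{3r}}\big(-v\Delta v+v_0\Delta v_0\big)\,dx=c_n\int_{B_{3r}}\big(-v_0\Delta\psi_r-\psi_r\Delta v_0-\psi_r\Delta\psi_r\big)\,dx\\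
&=2R_0\int v_0^{\mathfrak p}\psi_r\,dx+c_nr^{n-2}\int|\nabla\psi|^2dx .
\end{align*}
As $\psi$ is affine in $t$, $I$ is a polynomial in $t$. By (P1) the first term is at most $C|R_0|r^n\varepsilon$ in absolute value. By (P3) the second term is at most $Cr^{n-2}\varepsilon^2(1+m)\to0$ for $t=0$, and at least $c_nr^{n-2}\varepsilon^2(c_1\varepsilon^{-3}-C)\to\infty$ for $t=1$. So for small $\varepsilon$ we have $|I(0)|\le\frac\eta2$ and $I(1)\ge G$. If $I(0)\ge G$, take $t=0$; then $0\le I(0)-G\le\frac\eta2$ since $G\ge0$. Otherwise the intermediate value theorem gives $t$ with $I(t)=G$. Finally, $|R_{g'}|\le|R_{g_\infty}|+1$ and $d\mathrm{vol}_{g'}\le2\,d\mathrm{vol}_{g_\infty}$ imply $|\int_UR_{g'}d\mathrm{vol}_{g'}|\le\frac\eta4$. Altogether $|\int_UR_g\,d\mathrm{vol}_g-G|\le\frac34\eta$.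
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:general}(a)]
We approximate $\nu$ by sums of point masses and insert each mass with Lemma \ref{lem:insert}. Fix a complete smooth Riemannian metric on $Y$ and let $d$ be its distance, infinite between different components. By the Hopf--Rinow theorem, for compact $L\subset Y$ and $a>0$ the set $L^{a}=\{y:d(y,L)\le a\}$ is compact.

\emph{Discretizing $\nu$.} For each $i$, take a countable locally finite cover of $Y$ by relatively compact open sets of diameter at most $\frac1i$, remove from each set the union of its predecessors, and discard empty sets. This gives a locally finite partition of $Y$ into relatively compact Borel sets $P$ of diameter at most $\frac1i$. Choose a point in each; let $X_i$ be the set of these points, $G_{i,q}$ the $\nu$-mass of the set containing $q\in X_i$, and $\nu_i=\sum_{q\in X_i}G_{i,q}\delta_q$, where $\delta_q$ is the unit mass at $q$. Every compact set contains finitely many points of $X_i$, and $\nu_i(L)\le\nu(L^1)$. For $\phi\in C_c(Y)$ with support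 $L$ let $o_i(\phi)=\sup\{|\phi(y)-\phi(y')|:d(y,y')\le\frac1i\}$, which tends to $0$ by uniform continuity. Then $|\int\phi\,d\nu_i-\int\phi\,d\nu|\le o_i(\phi)\,\nu(L^1)\to0$.

\emph{The metrics.} Choose $\eta_{i,q}\in(0,\eta_n]$ with $\sum_q\eta_{i,q}\le\frac1i$. Let $U_{i,q}$ be the open $d$-ball about $q$ whose radius is at most $\frac1{2i}$, at most half the distance from $q$ to $X_i\setminus\{q\}$, and so small that the hypothesis of Lemma \ref{lem:insert} holds with $\eta=\eta_{i,q}$. These balls are pairwise disjoint, and a compact set $L$ meets only those with $q\in L^1$, finitely many. Apply Lemma \ref{lem:insert} in all $U_{i,q}$ simultaneously with $G=G_{i,q}$. The result is a $C^2$ metric $g_i$ that satisfies \eqref{eq:twobounds}, equals $g_\infty$ outside $\bigcup_qU_{i,q}$, and has $d\mathrm{vol}_{g_i}\le2\,d\mathrm{vol}_{g_\infty}$.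

\emph{Convergence.} Let $U=U_{i,q}$, $\eta=\eta_{i,q}$, $G=G_{i,q}$. By \eqref{eq:onesided} with $w=|R_{g_\infty}|+1$,
\begin{equation}\label{eq:l1}
\int_U|R_{g_i}|\,d\mathrm{vol}_{g_i}\le\int_UR_{g_i}d\mathrm{vol}_{g_i}+4\int_U(|R_{g_\infty}|+1)\,d\mathrm{vol}_{g_\infty}\le G+2\eta .
\end{equation}
For $\phi\in C_c(Y)$ with support $L$, replacing $\phi$ by $\phi(q)$ in the first integral gives
\[
\Big|\int_U\phi R_{g_i}d\mathrm{vol}_{g_i}-\phi(q)G-\int_U\phi R_{g_\infty}d\mathrm{vol}_{g_\infty}\Big|\le o_i(\phi)(G+2\eta)+\|\phi\|_\infty\eta+\|\phi\|_\infty\frac\eta8 .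
\]
The left side vanishes unless $U$ meets $L$, in which case $q\in L^1$. Summing over $q$,
\[
\Big|\int\phi R_{g_i}d\mathrm{vol}_{g_i}-\int\phi\,d\nu_i-\int\phi R_{g_\infty}d\mathrm{vol}_{g_\infty}\Big|\le o_i(\phi)\Big(\nu(L^2)+\frac2i\Big)+\frac{2\|\phi\|_\infty}i\to0 .
\]
Likewise \eqref{eq:l1} gives $\int_L|R_{g_i}|\,d\mathrm{vol}_{g_i}\le\int_L|R_{g_\infty}|\,d\mathrm{vol}_{g_\infty}+\nu(L^2)+2$. Now let $\omega=\phi\,d\mathrm{vol}_{g_\infty}=\phi_i\,d\mathrm{vol}_{g_i}$ be a continuous density with compact support $L$. Then $\phi_i\to\phi$ uniformly, all supported in $L$, so $\int R_{g_i}\omega=\int\phi R_{g_i}d\mathrm{vol}_{g_i}+o(1)\to\int R_{g_\infty}\omega+\int\phi\,d\nu$.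
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:general}(b)]
Let $O_1,O_2,\dots$ be a countable base of relatively compact coordinate balls, and let $\omega_l\ge0$ be a nonzero continuous density with compact support in $O_l$. If $\omega\ge0$ is continuous and nonzero, then $\omega/d\mathrm{vol}_{g_\infty}$ is bounded below by a positive number on some $O_l$, and $\omega_l/d\mathrm{vol}_{g_\infty}$ is bounded; so $\omega\ge a\,\omega_l$ for some $a>0$. For each $j$ apply (a) with $\nu=j\,d\mathrm{vol}_{g_\infty}$. The limit in \eqref{eq:excess} for $\omega_l$ is $\int(R_{g_\infty}+j)\omega_l$, so a term of the sequence with large index, call it $g_j$, satisfies \eqref{eq:twobounds} with $i=j$ and $\int R_{g_j}\omega_l\ge\int(R_{g_\infty}+\frac j2)\omega_l$ for all $l\le j$. If $\omega$ is compactly supported and $\omega\ge a\,\omega_l$, then for $j\ge l$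
\[
\int R_{g_j}\omega\ \ge\ a\int\big(R_{g_\infty}+\tfrac j2\big)\omega_l+\int\big(R_{g_\infty}-\tfrac1j\big)(\omega-a\,\omega_l)\ \to\ +\infty .\qedhere
\]
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:general}(c)]
Only the lower bound and the existence of the limits are used. The functional $\Lambda(\omega)=\lim_i\int(R_{g_i}-R_{g_\infty})\omega$ is linear on smooth compactly supported densities, and for $\omega\ge0$ it satisfies $\Lambda(\omega)\ge-\lim_i\big(\sup_{\operatorname{supp}\omega}|\sigma_i|\big)\int\omega=0$. Fix a smooth positive density $\omega_0$ and let $\Lambda_0(f)=\Lambda(f\omega_0)$ for $f\in C_c^\infty(Y)$. If $\operatorname{supp}f\subset L$ and $0\le\zeta\in C_c^\infty(Y)$ equals $1$ on the compact set $L$, then $\|f\|_\infty\zeta\pm f\ge0$, so $|\Lambda_0(f)|\le\|f\|_\infty\Lambda_0(\zeta)$. Hence $\Lambda_0$ extends uniquely to a positive functional on $C_c(Y)$, and by the Riesz representation theorem $\Lambda_0(f)=\int f\,d\nu_0$ for a unique nonnegative Radon measure $\nu_0$. Since $\omega/\omega_0=(\omega/d\mathrm{vol}_{g_\infty})\,(d\mathrm{vol}_{g_\infty}/\omega_0)$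 and the last factor is continuous and positive, $\nu=(d\mathrm{vol}_{g_\infty}/\omega_0)\,\nu_0$ is the unique measure satisfying \eqref{eq:excess}.
\end{proof}

\section{Surfaces}\label{sec:surface}

The notation of the previous sections is released; in particular $\mu$ now denotes a Beltrami coefficient. In dimension two, a metric $g=e^{2u}|dw|^2$ on a domain in $\mathbb C$, with Lebesgue measure $dm$, satisfies
\begin{equation}\label{eq:gauss}
R_g\,d\mathrm{vol}_g=-2\Delta u\,dm .
\end{equation}
In contrast with \eqref{eq:conformal}, this is linear in the unknown function: there is no energy term, and convergence of $u$ in the sense of distributions is enough. The difficulty is that the coordinates $w=f_i(z)$ in which $g_i$ has this form depend on $i$, and uniform convergence of $g_i$ controls $f_i$ only in $W^{1,p}$. Since $u_i$ contains the logarithm of the Jacobian $J_i$ of $f_i$, we need convergence of $J_i\log J_i$ in $L^1$, and this is where $p>2$ matters.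

\subsection*{The Beltrami equation}
Let $z=x+\sqrt{-1}\,y$, $\partial=\partial_z$, $\bar\partial=\partial_{\bar z}$. A metric $g=E\,dx^2+2F\,dx\,dy+G\,dy^2$ with area density $a=\sqrt{EG-F^2}$ is written uniquely as $g=\sigma|dz+\mu\,d\bar z|^2$ with $\sigma>0$, $|\mu|<1$. Expanding the square gives $E-G+2\sqrt{-1}F=4\sigma\mu$, $E+G=2\sigma(1+|\mu|^2)$ and $a=\sigma(1-|\mu|^2)$, whence
\begin{equation}\label{eq:beltrami}
\sigma=\tfrac14(E+G+2a),\qquad\mu=\frac{E-G+2\sqrt{-1}F}{E+G+2a},\qquad|\mu|^2=\frac{E+G-2a}{E+G+2a}<1 .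
\end{equation}
The Cauchy and Beurling transforms are
\[
\mathcal Ch(z)=\frac1\pi\int_{\mathbb C}\frac{h(\zeta)}{z-\zeta}\,dm(\zeta),\qquad\mathcal Sh(z)=-\frac1\pi\,\mathrm{p.v.}\!\int_{\mathbb C}\frac{h(\zeta)}{(z-\zeta)^2}\,dm(\zeta).
\]
The operator $\mathcal S$ is bounded on $L^p(\mathbb C)$ for $1<p<\infty$, and its norm $\|\mathcal S\|_p$ tends to $1$ as $p\to2$. So for each $k<1$ there is $p>2$ with $k\|\mathcal S\|_p<1$. We use the measurable Riemann mapping theorem in the following form (\cite{Ahlfors}, \cite{AIM}). \emph{Let $\mu$ be measurable and compactly supported with $|\mu|\le k<1$, let $p>2$ satisfy $k\|\mathcal S\|_p<1$, and let $h=(I-\mu\mathcal S)^{-1}\mu\in L^p(\mathbb C)$. Then $f=z+\mathcal Ch$ is a homeomorphism of $\mathbb C$ of class $W^{1,p}_{\mathrm{loc}}$ with $\partial f=1+\mathcal Sh$ and $\bar\partial f=h=\mu\,\partial f$.} We also use that a smooth metric on a surface has smooth isothermal coordinates near every point.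

\begin{proposition}\label{prop:disc}
Let $D\subset\mathbb C$ be an open disc. Let $g_i$ be smooth metrics on neighborhoods of $\overline D$ that converge uniformly on $\overline D$ to a continuous metric $g_\infty$ and satisfy $R_{g_i}\ge-C_0$ on $D$. Then $\int R_{g_i}\omega$ converges for every continuous density $\omega$ with compact support in $D$.
\end{proposition}

\begin{proof}
Let $\sigma_i,\mu_i,a_i$ belong to $g_i$, $i\le\infty$. By \eqref{eq:beltrami} and compactness of $\overline D$, $\mu_i\to\mu_\infty$ and $\log a_i\to\log a_\infty$ uniformly on $D$, and $|\mu_i|\le k<1$ for all $i\le\infty$. Extend $\mu_i$ by $0$ outside $D$, fix $p>2$ with $k\|\mathcal S\|_p<1$, and let $h_i$, $f_i$ be as above; $h_i=\mu_i(1+\mathcal Sh_i)$ vanishes outside $D$. Let $\Omega_i=f_i(D)$ and $J_i=|\partial f_i|^2-|\bar\partial f_i|^2=(1-|\mu_i|^2)|\partial f_i|^2\ge0$.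

\emph{Step 1: convergence of the coordinates.} Subtracting $(I-\mu_i\mathcal S)h_\infty=\mu_\infty+(\mu_\infty-\mu_i)\mathcal Sh_\infty$ from $(I-\mu_i\mathcal S)h_i=\mu_i$, we get
\[
\|h_i-h_\infty\|_p\le\frac{\|(\mu_i-\mu_\infty)(1+\mathcal Sh_\infty)\|_p}{1-k\|\mathcal S\|_p}\le\frac{\|\mu_i-\mu_\infty\|_\infty\,\|1+\mathcal Sh_\infty\|_{L^p(D)}}{1-k\|\mathcal S\|_p}\to0 .
\]
The conjugate exponent $p'$ is less than $2$, so $\sup_z\|(z-\cdot)^{-1}\|_{L^{p'}(D)}<\infty$, and H\"older's inequality gives $\|\mathcal Ch\|_\infty\le C\|h\|_p$ for $h$ vanishing outside $D$, with $C$ depending on $p$ and $D$. Therefore $f_i\to f_\infty$ uniformly on $\mathbb C$ and $\sup_i\|f_i-z\|_\infty<\infty$. Since $\partial f_i$ and $\bar\partial f_i$ converge in $L^p(D)$, we have $J_i\to J_\infty$ in $L^q(D)$ with $q=p/2>1$.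

If $w_i\to w$, the points $f_i^{-1}(w_i)$ stay bounded, and every limit point $z$ satisfies $f_\infty(z)=w$; so $f_i^{-1}(w_i)\to f_\infty^{-1}(w)$. Hence $f_i^{-1}\to f_\infty^{-1}$ locally uniformly. Consequently, if $L\subset\Omega_\infty$ is compact, then for large $i$ the sets $f_i^{-1}(L)$ lie in a fixed compact neighborhood of $f_\infty^{-1}(L)$ in $D$, and in particular $L\subset\Omega_i$.

\emph{Step 2: for $i<\infty$, $f_i$ is a smooth isothermal chart on $D$.} Let $\zeta$ be an orientation-preserving smooth isothermal chart for $g_i$ near a point of $D$. Then $\partial\zeta\ne0$, $d\zeta=\partial\zeta\,(dz+(\bar\partial\zeta/\partial\zeta)\,d\bar z)$, and $g_i$ is a multiple of $|d\zeta|^2$, so $\bar\partial\zeta=\mu_i\partial\zeta$ by uniqueness in \eqref{eq:beltrami}. The map $\Phi=f_i\circ\zeta^{-1}$ is injective and of class $W^{1,p}_{\mathrm{loc}}$, and the chain rule gives, almost everywhere,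
\[
0=\bar\partial f_i-\mu_i\partial f_i=(\Phi_\zeta\circ\zeta)\,(\bar\partial\zeta-\mu_i\partial\zeta)+(\Phi_{\bar\zeta}\circ\zeta)\,\big(\overline{\partial\zeta}-\mu_i\overline{\bar\partial\zeta}\big)=(\Phi_{\bar\zeta}\circ\zeta)\,(1-|\mu_i|^2)\,\overline{\partial\zeta}.
\]
So $\Phi_{\bar\zeta}=0$ almost everywhere, $\Phi$ is holomorphic by Weyl's lemma, and $\Phi'\ne0$ by injectivity. Thus $f_i:D\to\Omega_i$ is a smooth diffeomorphism. From $df_i=\partial f_i\,(dz+\mu_id\bar z)$ we get $g_i=f_i^*(e^{2u_i}|dw|^2)$ with $e^{2u_i\circ f_i}=\sigma_i/|\partial f_i|^2$ and $u_i\in C^\infty(\Omega_i)$. Comparing areas, $a_i=e^{2u_i\circ f_i}J_i$, and by \eqref{eq:gauss}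
\[
\nu_i:=(f_i)_*\big(R_{g_i}d\mathrm{vol}_{g_i}\big)=-2\Delta u_i\,dm\qquad\text{on }\Omega_i .
\]

\emph{Step 3: convergence as distributions.} Let $\theta\in C_c^\infty(\Omega_\infty)$ and let $i$ be so large that $\operatorname{supp}\theta\subset\Omega_i$. Changing variables with $f_i$ and using $u_i\circ f_i=\frac12(\log a_i-\log J_i)$,
\[
\int\theta\,u_i\,dm=\frac12\int_D(\theta\circ f_i)\,\big(J_i\log a_i-J_i\log J_i\big)\,dx\,dy .
\]
Here $\theta\circ f_i$ and $\log a_i$ converge uniformly and $J_i$ converges in $L^1(D)$. For the last term recall Vitali's theorem: on a finite measure space, a sequence that converges in measure and is bounded in $L^s$ for some $s>1$ converges in $L^1$. The function $\xi\mapsto\xi\log\xi$, with value $0$ at $0$, is continuous on $[0,\infty)$, so $J_i\log J_i\to J_\infty\log J_\infty$ in measure; and $|\xi\log\xi|\le C_q(1+\xi^{(1+q)/2})$, so $J_i\log J_i$ is bounded in $L^s(D)$ with $s=\frac{2q}{1+q}>1$. Hence $\int\theta u_i\,dm$ converges for every $\theta$. Applying this to $\Delta\theta$,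 we find that $\int\theta\,d\nu_i=-2\int u_i\Delta\theta\,dm$ converges for every $\theta\in C_c^\infty(\Omega_\infty)$.

\emph{Step 4: convergence as measures.} This is the only step that uses the lower bound. For $0\le\theta\in C_c^\infty(\Omega_\infty)$ and large $i$, \eqref{eq:onesided} gives
\[
\int\theta\,d|\nu_i|\le\int\theta\,d\nu_i+2|C_0|\int_D(\theta\circ f_i)\,a_i\,dx\,dy,
\]
which is bounded in $i$. So $|\nu_i|(L)$ is bounded for each compact $L\subset\Omega_\infty$. Given $F\in C_c(\Omega_\infty)$, choose a compact neighborhood $L\subset\Omega_\infty$ of $\operatorname{supp}F$ and, for $\epsilon>0$, a smooth $\theta$ supported in $L$ with $\|F-\theta\|_\infty\le\epsilon$. Then $|\int F\,d\nu_i-\int\theta\,d\nu_i|\le\epsilon\,|\nu_i|(L)$, so $\int F\,d\nu_i$ is a Cauchy sequence.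

\emph{Step 5: conclusion.} Write $\omega=\phi\,dx\,dy=\phi_i\,d\mathrm{vol}_{g_i}$ with $\phi_i=\phi/a_i$, extended by $0$ outside $D$. Then $\phi_i\to\phi_\infty$ uniformly on $\mathbb C$, and $\phi_\infty$ is uniformly continuous. Let $L\subset\Omega_\infty$ be a compact neighborhood of $f_\infty(\operatorname{supp}\omega)$. As $f_i\to f_\infty$ uniformly, $F_i=\phi_i\circ f_i^{-1}$ is supported in $L$ for large $i$, and $F_i\to F_\infty=\phi_\infty\circ f_\infty^{-1}$ uniformly on $L$ by Step 1. Therefore $\int R_{g_i}\omega=\int F_i\,d\nu_i=\int F_\infty\,d\nu_i+o(1)$, which converges by Step 4.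
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:surface}]
By a partition of unity we may assume $\operatorname{supp}\omega\subset D$, where $D$ is an open coordinate disc whose closure is compact in the chart. Mollifications of a $C^2$ metric converge to it in $C^2(\overline D)$, and the scalar curvature depends continuously on the metric and its first two derivatives. So there are smooth metrics $g_i'$ near $\overline D$ whose components and scalar curvatures differ from those of $g_i$ by at most $\frac1i$ on $\overline D$, and smooth metrics $g_i''\to g_\infty$ in $C^2(\overline D)$. Proposition \ref{prop:disc} gives convergence but does not identify the limit; interlacing does. The sequence $g_1',g_1'',g_2',g_2'',\dots$ converges uniformly to $g_\infty$ on $\overline D$ and has scalar curvature uniformly bounded below, so the integrals of its scalar curvatures against $\omega$ converge. Along $g_i''$ the limit is $\int R_{g_\infty}\omega$; hence it is the limit along $g_i'$, and $\int R_{g_i}\omega-\int R_{g_i'}\omega\to0$.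
\end{proof}

\begin{remark}\label{rem:lower}
The lower curvature bound cannot be dropped from Theorem \ref{thm:surface}. On $T^2$ let $g_i=e^{2u_i}g_0$ with $u_i=\frac1i\sin(2\pi ix_1)$, so that $g_i\to g_0$ uniformly. By \eqref{eq:gauss}, $R_{g_i}=-2e^{-2u_i}\Delta u_i=\Delta(e^{-2u_i})-4e^{-2u_i}|\nabla u_i|^2$, and therefore $\int R_{g_i}dx=-16\pi^2\int e^{-2u_i}\cos^2(2\pi ix_1)\,dx\to-8\pi^2\ne0$.
\end{remark}

\begin{thebibliography}{9}

\bibitem{Ahlfors}
Ahlfors, \emph{Lectures on Quasiconformal Mappings}, Chapter V.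

\bibitem{AIM}
Astala, Iwaniec and Martin, Chapter 5.

\bibitem{Lott}
John Lott, \emph{Backreaction in the future behavior of an expanding spacetime}, arXiv:1709.03952 (2017).

\end{thebibliography}
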